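\title{Codimension one connectedness of the associated variety of an irreducible Harish-Chandra module}

\begin{abstract}
Let $(G,K)$ be a symmetric pair with $G$ a connected reductive complex algebraic group, and let $X$ be an irreducible Harish-Chandra $(\mathfrak g,K)$-module. The associated variety of $X$ is a union of closures of nilpotent $K$-orbits of the same dimension. Join two of these orbits by an edge when their closures share a $K$-orbit of codimension one. We prove that the resulting graph is connected, which is a conjecture from a paper of Nishiyama, Trapa and Wachi. We deduce it from a splitting theorem for the enveloping algebra of an arbitrary finite-dimensional complex Lie algebra: if the associated variety of a pure module is the union of two closed cones that meet in codimension at least two, then the module contains the direct sum of two submodules, one for each cone, with quotient supported on the intersection. The proof lifts a finiteness statement of Hartogs type, order by order, along the Rees module.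
\end{abstract}

\section{Introduction}

\subsection{Associated varieties}\label{ss:AV}

Let $\mathfrak g$ be a complex Lie algebra of finite dimension $N$, let $U=U(\mathfrak g)$ be its enveloping algebra, and let $U_m$ be the span of the products of at most $m$ elements of $\mathfrak g$. By the Poincar\'e--Birkhoff--Witt theorem, $\operatorname{gr}U=\bigoplus_m U_m/U_{m-1}$ is the symmetric algebra $S=S(\mathfrak g)=\mathbb C[\mathfrak g^*]$, and therefore $U$ is left and right noetherian. We identify closed subsets of $\mathfrak g^*$ with closed subsets of $\operatorname{Spec}S$, we write $I(Z)$ for the ideal of a closed set $Z$, and we put $\dim\emptyset=-\infty$. A \emph{cone} is a subset stable under multiplication by nonzero scalars.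

A \emph{good filtration} of a $U$-module $X$ is an increasing family of subspaces $(F_k)_{k\in\mathbb Z}$ with union $X$, with $F_k=0$ for $k\ll0$ and $U_mF_k\subset F_{m+k}$, such that $\operatorname{gr}X=\bigoplus_kF_k/F_{k-1}$ is a finitely generated $S$-module. If a finite-dimensional subspace $W$ generates $X$, then $F_k=U_kW$ is a good filtration. For a finitely generated module $X$ the \emph{associated variety} and the \emph{dimension} of $X$ are
\[
\mathrm{AV}(X)=\operatorname{Supp}\operatorname{gr}X\subset\mathfrak g^*,\qquad \dim X=\dim\mathrm{AV}(X).
\]
We use three standard facts. The set $\mathrm{AV}(X)$ does not depend on the good filtration. It is a closed cone, because the annihilator of a graded module is a homogeneous ideal. And it is additive: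
\begin{equation}\label{eq:additive}
\mathrm{AV}(X)=\mathrm{AV}(X')\cup\mathrm{AV}(X'')\quad\text{if } 0\to X'\to X\to X''\to0\text{ is exact.}
\end{equation}
In particular, the associated variety of a finite sum of submodules is the union of their associated varieties. All of this holds for right modules as well.

\subsection{Symmetric pairs and the associated graph}\label{ss:pairs}

Let $G$ be a connected reductive complex algebraic group with Lie algebra $\mathfrak g$, let $\theta$ be a nontrivial involutive automorphism of $G$, and let $K$ be its group of fixed points; $K$ need not be connected. We call $(G,K)$ a \emph{symmetric pair}. Let $\mathfrak g=\mathfrak k+\mathfrak s$ be the decomposition into the $+1$ and $-1$ eigenspaces of $d\theta$, and let $\mathcal N(\mathfrak s)$ be the variety of nilpotent elements of $\mathfrak s$. The $K$-orbits on $\mathcal N(\mathfrak s)$ are called \emph{nilpotent $K$-orbits}. By Kostant--Rallis, there are finitely many of them, and a nilpotent $K$-orbit contained in a nilpotent $G$-orbit $\mathcal O\subset\mathfrak g$ has dimension $\frac12\dim\mathcal O$.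

Fix $\mathcal O$ and put $d=\frac12\dim\mathcal O$. The nilpotent $K$-orbits in $\mathcal O$ all have dimension $d$, so none lies in the closure of another, and two of them can touch only along their boundaries. Call two of them \emph{adjacent} if the intersection of their closures contains a $K$-orbit of codimension one, that is, of dimension $d-1$. The \emph{orbit graph} $\Gamma_K(\mathcal O)$ is the unoriented graph whose vertices are the nilpotent $K$-orbits contained in $\mathcal O$ and whose edges join the adjacent pairs.

A Harish-Chandra $(\mathfrak g,K)$-module $X$ carries an action of $U$ and a locally finite algebraic action of $K$ with finite multiplicities; the differential of the $K$-action is the restriction of the $\mathfrak g$-action to $\mathfrak k$, and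
\begin{equation}\label{eq:compat}
\kappa(ux)=(\mathrm{Ad}(\kappa)u)(\kappa x)\qquad(\kappa\in K,\ u\in U,\ x\in X).
\end{equation}
It is \emph{irreducible} if $X\neq0$ and the only $K$-stable $U$-submodules are $0$ and $X$. Let $X$ be irreducible and let $W\ne0$ be a finite-dimensional $K$-stable subspace. By \eqref{eq:compat} each $U_kW$ is $K$-stable, so $UW=X$, and $X$ is finitely generated with a $K$-stable good filtration. It follows that $\mathrm{AV}(X)$ is $K$-stable, and that $\mathfrak k$, which preserves each $U_kW$, kills $\operatorname{gr}X$. Identify $\mathfrak g^*$ with $\mathfrak g$ by a nondegenerate symmetric form invariant under $G$ and $\theta$; then $\mathrm{AV}(X)\subset\mathfrak k^\perp=\mathfrak s$. We take from the setting of \cite{NTW} the finer structure of this set: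
\begin{equation}\label{eq:AVdecomp}
\mathrm{AV}(X)=\overline{\mathcal O_1}\cup\dots\cup\overline{\mathcal O_\ell},
\end{equation}
where $\mathcal O_1,\dots,\mathcal O_\ell$ are distinct nilpotent $K$-orbits, all contained in one nilpotent $G$-orbit $\mathcal O$, whose closure is the associated variety of the primitive ideal of $X$. The \emph{associated graph} $\mathcal{AG}(X)$ is the full subgraph of $\Gamma_K(\mathcal O)$ with vertices $\mathcal O_1,\dots,\mathcal O_\ell$.

\begin{example}\label{ex:sl2}
Let $G=SL_2$ and let $\theta$ be conjugation by $\operatorname{diag}(1,-1)$. Then $K$ is the diagonal torus and, in the standard basis $e,f,h$, we have $\mathfrak k=\mathbb Ch$ and $\mathfrak s=\mathbb Ce+\mathbb Cf$. The element $ae+bf$ is nilpotent if and only if $ab=0$, so the nilpotent $K$-orbits are $\mathcal O_+=\mathbb C^\times e$, $\mathcal O_-=\mathbb C^\times f$ and $\{0\}$. For the orbit $\mathcal O$ of nonzero nilpotent matrices we have $d=1$, the closures of $\mathcal O_\pm$ meet in $\{0\}$, and $\Gamma_K(\mathcal O)$ is a single edge. For $\mu\in\mathbb C\setminus\mathbb Z$ let $X_\mu$ have basis $(v_n)_{n\in\mathbb Z}$, let $\operatorname{diag}(z,z^{-1})$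 act on $v_n$ by $z^{2n}$, and put
\[
hv_n=2nv_n,\qquad ev_n=(\mu+n)v_{n+1},\qquad fv_n=(\mu-n)v_{n-1}.
\]
The relation $[e,f]=h$ holds because $(\mu-n)(\mu+n-1)-(\mu+n)(\mu-n-1)=2n$. An $h$-stable subspace is spanned by some of the $v_n$, and no coefficient $\mu\pm n$ vanishes, so $X_\mu$ is a simple $U$-module. The space $U_kv_0$ is spanned by the $v_n$ with $|n|\le k$, hence $\operatorname{gr}X_\mu\cong S/(h,ef)$ and $\mathrm{AV}(X_\mu)=\overline{\mathcal O_+}\cup\overline{\mathcal O_-}$. So an irreducible module can have a reducible associated variety.
\end{example}

\begin{example}\label{ex:square}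
Let $G=SL_2\times SL_2$ with the involution of Example~\ref{ex:sl2} on each factor, and let $\mathcal O$ be the product of the nonzero nilpotent orbits. Now $d=2$, and there are four vertices $\mathcal O_{\pm}\times\mathcal O_{\pm}$, whose closures are planes. Two of these planes meet in a line if the signs differ in one place and only in $0$ if they differ in both. Thus $\Gamma_K(\mathcal O)$ is a square, and its only disconnected full subgraphs are the two pairs of opposite vertices.
\end{example}

Any two nonempty closed cones meet in the origin, so the connectedness of $\mathrm{AV}(X)$ as a space carries no information; what matters is the dimension of the sets along which its pieces are joined. Example~\ref{ex:sl2} shows that a junction of codimension one can hold an irreducible module together. A junction of codimension two should not: by Hartogs' principle, regular functions on a normal variety extend across such a set, so one expects that it cannot transmit information from one piece to another. This leads to the conjecture posed in \cite{NTW} that $\mathcal{AG}(X)$ is connected for every irreducible $X$. The conjecture is true.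

\begin{theorem}\label{thm:main}
Let $(G,K)$ be a symmetric pair as above. For every irreducible Harish-Chandra $(\mathfrak g,K)$-module $X$, the graph $\mathcal{AG}(X)$ is connected.
\end{theorem}

\subsection{The splitting theorem}

The group $K$ plays a small part in the proof. Let $\mathfrak g$ again be arbitrary and let $X$ be a finitely generated $U$-module. For a closed cone $C\subset\mathfrak g^*$ let $L_C(X)$ be the sum of all submodules $L\subset X$ with $\mathrm{AV}(L)\subset C$. Since $X$ is noetherian, finitely many of them already have this sum, so $\mathrm{AV}(L_C(X))\subset C$: the module $L_C(X)$ is the largest submodule whose associated variety lies in $C$. We call $X$ \emph{$d$-pure} if $X\ne0$ and every nonzero submodule of $X$ has dimension $d$.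

\begin{theorem}\label{thm:split}
Let $\mathfrak g$ be any finite-dimensional complex Lie algebra and let $X$ be a finitely generated $d$-pure $U(\mathfrak g)$-module. Suppose that $\mathrm{AV}(X)=A\cup B$, where $A$ and $B$ are closed cones with $\dim(A\cap B)\le d-2$. Then
\[
\mathrm{AV}(X/L_B(X))\subset A,\qquad \mathrm{AV}(X/L_A(X))\subset B,\qquad L_A(X)\cap L_B(X)=0,
\]
and $\mathrm{AV}\big(X/(L_A(X)\oplus L_B(X))\big)\subset A\cap B$.
\end{theorem}

The content of the theorem is that submodules exist: unless $\mathrm{AV}(X)\subset A$, the submodule $L_B(X)$ is nonzero. The bound $d-2$ cannot be raised to $d-1$. Indeed, $X_\mu$ is simple, hence $1$-pure, and for the two lines $A$ and $B$ of Example~\ref{ex:sl2} it has $L_A=L_B=0$.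

Section~\ref{sec:deduce} deduces Theorem~\ref{thm:main} from Theorem~\ref{thm:split}. Section~\ref{sec:rees} recalls Rees modules, which exhibit $X$ as a deformation of $\operatorname{gr}X$ with parameter $t$. In Section~\ref{sec:model} we carry out the whole construction by hand in two commutative cases, one where it fails and one where it succeeds, and we list the three ingredients that the general case requires. They are supplied in Sections~\ref{sec:finite}--\ref{sec:local} and assembled in Section~\ref{sec:proof}.

\section{From splitting to connectedness}\label{sec:deduce}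

An irreducible $(\mathfrak g,K)$-module need not be simple over $U$ when $K$ is disconnected. Irreducibility therefore applies only to those $U$-submodules that are $K$-stable, and this is why Theorem~\ref{thm:split} is stated for the canonical submodules $L_A(X)$ and $L_B(X)$.

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:split}]
Let $\mathcal O_1,\dots,\mathcal O_\ell$ and $\mathcal O$ be as in \eqref{eq:AVdecomp} and let $d=\frac12\dim\mathcal O$. Every $\mathcal O_i$ has dimension $d$, so $\dim X=d$.

\emph{Each $\overline{\mathcal O_i}$ is a cone.} The connected group $\mathbb C^\times$ acts on the cone $\mathrm{AV}(X)$, so it preserves each irreducible component. The orbit $\mathcal O_i$ is a finite union of orbits of the identity component of $K$, each irreducible of dimension $d$. Their closures are irreducible closed subsets of $\mathrm{AV}(X)$ of the maximal dimension, hence irreducible components, and $\overline{\mathcal O_i}$ is their union.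

\emph{The action of $K$ on submodules.} Let $L\subset X$ be a $U$-submodule and $\kappa\in K$. By \eqref{eq:compat}, $u(\kappa x)=\kappa\big((\mathrm{Ad}(\kappa^{-1})u)x\big)$, so $\kappa L$ is a $U$-submodule. If $(F_k)$ is a good filtration of $L$, then $(\kappa F_k)$ is a good filtration of $\kappa L$, and $s\in S$ kills $\operatorname{gr}(\kappa L)$ if and only if $\mathrm{Ad}(\kappa^{-1})s$ kills $\operatorname{gr}L$. Hence
\begin{equation}\label{eq:twist}
\mathrm{AV}(\kappa L)=\mathrm{Ad}(\kappa)\,\mathrm{AV}(L).
\end{equation}

\emph{$X$ is $d$-pure.} Let $L$ be the sum of all $U$-submodules of dimension less than $d$. It is the sum of finitely many of them, so $\dim L<d$ and $L\ne X$. By \eqref{eq:twist}, $K$ permutes these submodules, so $L$ is $K$-stable. Irreducibility gives $L=0$.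

\emph{Connectedness.} Suppose that $\mathcal{AG}(X)$ is disconnected, and write $\{1,\dots,\ell\}=I\sqcup J$ with $I,J$ nonempty and $\mathcal O_i,\mathcal O_j$ not adjacent for $i\in I$, $j\in J$. Put $A=\bigcup_{i\in I}\overline{\mathcal O_i}$ and $B=\bigcup_{j\in J}\overline{\mathcal O_j}$. These are $K$-stable closed cones with union $\mathrm{AV}(X)$. The boundary $\overline{\mathcal O_i}\setminus\mathcal O_i$ has dimension less than $d$, so $\mathcal O_i$ is the only $K$-orbit of dimension $d$ in $\overline{\mathcal O_i}$. For $i\in I$ and $j\in J$, the set $\overline{\mathcal O_i}\cap\overline{\mathcal O_j}$ is a finite union of $K$-orbits. None of them has dimension $d$, since $\mathcal O_i\ne\mathcal O_j$, and none has dimension $d-1$, since $\mathcal O_i$ and $\mathcal O_j$ are not adjacent. Therefore $\dim(A\cap B)\le d-2$. Since $A$ and $B$ both have dimension $d$, neither contains the other, so $\mathrm{AV}(X)\not\subset A$ and $\mathrm{AV}(X)\not\subset B$.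

The submodule $L_B(X)$ is $K$-stable by \eqref{eq:twist}, because $B$ is $K$-stable, and it is not $X$, because $\mathrm{AV}(X)\not\subset B$. Hence $L_B(X)=0$. Theorem~\ref{thm:split} now gives $\mathrm{AV}(X)=\mathrm{AV}(X/L_B(X))\subset A$, a contradiction.
\end{proof}

From here on $\mathfrak g$ is an arbitrary complex Lie algebra of dimension $N$.

\section{Rees modules}\label{sec:rees}

To prove Theorem~\ref{thm:split} we must pass from the geometry of $\operatorname{gr}X$ to submodules of $X$. Both modules are quotients of one graded module. The \emph{Rees algebra} is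
\[
\widetilde U=\bigoplus_{m\ge0}U_mt^m\subset U[t],
\]
graded by the power of $t$. The element $t$ is a central non-zero-divisor of degree $1$, and $\widetilde U/t\widetilde U=S$, $\widetilde U/(t-1)\widetilde U=U$. The ring $\widetilde U$ is left and right noetherian: for the filtration by the subspaces $\widetilde U\cap U_n[t]$, its associated graded ring is $\bigoplus_{n\le m}S_nt^m$, a polynomial ring in $N+1$ variables. A finitely generated graded $\widetilde U$-module is bounded below, that is, it vanishes in degrees $k\ll0$. We write $Q(-1)$ for the shifted module with $Q(-1)_k=Q_{k-1}$, so that multiplication by $t$ is a graded map $Q(-1)\to Q$, and we call $Q$ \emph{$t$-torsion-free} if this map is injective. The \emph{Rees module} of a filtered $U$-module $(X,F)$ is $R=\bigoplus_kF_kt^k\subset X[t,t^{-1}]$.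

\begin{lemma}\label{lem:rees}
Let $Q$ be a graded left or right $\widetilde U$-module.
\begin{enumerate}
\item[(i)] If $Q$ is bounded below and the classes of homogeneous elements $y_1,\dots,y_n$ generate $Q/tQ$ over $S$, then $y_1,\dots,y_n$ generate $Q$. In particular, if $Q$ is bounded below and $Q=tQ$, then $Q=0$.
\item[(ii)] The functor $Q\mapsto Q/(t-1)Q$ is exact on graded modules, and it sends $Q$ to $0$ if every element of $Q$ is killed by a power of $t$.
\item[(iii)] If $Q$ is $t$-torsion-free, then the maps $Q_k\to Q/(t-1)Q$ are injective, and their images form a filtration with associated graded module $Q/tQ$. This filtration is good if $Q$ is finitely generated.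
\item[(iv)] The Rees module $R$ of a good filtration of $X$ is finitely generated and $t$-torsion-free, with $R/tR=\operatorname{gr}X$ and $R/(t-1)R=X$.
\item[(v)] If $F$ is a good filtration of $X$ and $L\subset X$ is a submodule, then $(L\cap F_k)$ is a good filtration of $L$, and $\operatorname{gr}L\subset\operatorname{gr}X$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $Q'$ be the submodule generated by the $y_i$. Then $Q_k=Q'_k+tQ_{k-1}$ for all $k$, and $Q_k=Q'_k$ by induction on $k$.

(ii) If $q\ne0$ has lowest homogeneous component $q_a$, then $(t-1)q$ has the component $-q_a\neq0$. So $t-1$ is injective on every graded module, and exactness follows from the snake lemma. If $t^nq=0$, then $q=(1-t^n)q\in(t-1)Q$.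

(iii) Let $q\ne0$ have lowest component $q_a$ and highest component $q_b$. Then $(t-1)q$ has the nonzero components $-q_a$ and $tq_b$ in the degrees $a<b+1$, so it is not homogeneous. This gives injectivity. The images $F_k$ increase because $q\equiv tq$; they exhaust the quotient, satisfy $U_mF_k\subset F_{m+k}$, and $F_k/F_{k-1}=Q_k/tQ_{k-1}$. If $Q$ is finitely generated, then it is bounded below and $Q/tQ$ is finitely generated over $S$.

(iv) Multiplication by $t$ is given by the inclusions $F_{k-1}\subset F_k$, so $R$ is $t$-torsion-free and $R/tR=\operatorname{gr}X$; finite generation follows from (i). The surjection $R\to X$, $t\mapsto1$, induces a map $R/(t-1)R\to X$ that is injective on the image of each $R_k$, and these images exhaust $R/(t-1)R$.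

(v) The Rees module of $(L\cap F_k)$ is a submodule of $R$, hence finitely generated, and so is its quotient $\operatorname{gr}L$. The maps $(L\cap F_k)/(L\cap F_{k-1})\to F_k/F_{k-1}$ are injective.
\end{proof}

\section{Two lines and two planes}\label{sec:model}

Let $\mathfrak g$ be abelian. Then $U=S$ is a polynomial ring filtered by degree, and $\widetilde U$ is the polynomial ring in the variables $xt$ ($x$ in a basis of $\mathfrak g$) and $t$; we write $x$ for $xt$. If $X=S/J$ is filtered by the images of the $U_k$, then $\operatorname{gr}X=S/\operatorname{in}(J)$, where $\operatorname{in}(J)$ is spanned by the top-degree components of the elements of $J$, and the Rees module $R$ is a quotient ring of $\widetilde U$. Put $M=R/tR=\operatorname{gr}X$ and $R_r=R/t^rR$.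

We want a map from $X$ to a finitely generated module with associated variety in $A$, whose kernel has associated variety in $B$. For $M$ there is a natural candidate: restrict elements of $M$ to the complement of $B$. The kernel is supported in $B$, and on the complement of $B$ the module $M$ is supported in $A$. The idea is to do the same for each $R_r$, to let $r\to\infty$, and then to set $t=1$.

\begin{example}[Two lines]\label{ex:lines}
Let $X=\mathbb C[x,y]/(xy-1)=\mathbb C[x,x^{-1}]$. Then $M=\mathbb C[x,y]/(xy)$, so $\mathrm{AV}(X)$ is the union of the asymptotes $A=\{y=0\}$ and $B=\{x=0\}$ of the hyperbola. Every nonzero submodule of $X$ is a principal ideal, isomorphic to $X$; hence $X$ is $1$-pure and $L_A(X)=L_B(X)=0$. Here $\dim(A\cap B)=d-1$, and the conclusion of Theorem~\ref{thm:split} fails. The Rees ring is $R=\mathbb C[x,y,t]/(xy-t^2)$. Restricting to the complement of $B$ means inverting $x$, and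
\[
R_r[x^{-1}]=\mathbb C[x^{\pm1},t]/(t^r),\qquad y=x^{-1}t^2 .
\]
In the limit $r\to\infty$, the degree $k$ part consists of all formal series $\sum_{i\ge0}c_ix^{k-i}t^i$. Setting $t=1$ yields the field $\mathbb C((x^{-1}))$, which has uncountable dimension and so is not finitely generated, and $X$ injects into it. The series do not terminate because $M[x^{-1}]=\mathbb C[x^{\pm1}]$ is nonzero in all negative degrees.
\end{example}

\begin{example}[Two planes]\label{ex:planes}
Let $S=\mathbb C[x,y,z,w]$, $A=\{z=w=0\}$, $B=\{x=y=0\}$, and $I=(z,w)\cap(x,y)=(xz,xw,yz,yw)$. Let $J$ be any ideal with $\operatorname{in}(J)=I$ and let $X=S/J$, so that $M=S/I$. We claim that $J$ is the ideal of the union of a translate of $A$ and a translate of $B$. In contrast with two lines, two planes meeting in a point are not the asymptotic cone of such an irreducible deformation.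

The complement of $B$ is covered by the two charts $x\ne0$ and $y\neq0$. We have $M[x^{-1}]=\mathbb C[x^{\pm1},y]$, because $xz=xw=0$ in $M$. Since $R$ is $t$-torsion-free, $t^iR/t^{i+1}R\cong M$, so the natural map $\mathbb C[x^{\pm1},y][t]/(t^r)\to R_r[x^{-1}]$ induces isomorphisms on the quotients of the $t$-adic filtrations and is an isomorphism. The same argument identifies $R_r[y^{-1}]$ with $\mathbb C[x,y^{\pm1}][t]/(t^r)$ and $R_r[(xy)^{-1}]$ with $\mathbb C[x^{\pm1},y^{\pm1}][t]/(t^r)$. Expand the element $z$, of degree $1$, in both charts:
\[
z=\sum_{i<r}h_it^i\ \text{ in }R_r[x^{-1}],\qquad z=\sum_{i<r}h_i't^i\ \text{ in }R_r[y^{-1}],\qquad \deg h_i=\deg h_i'=1-i .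
\]
The expansions agree in $R_r[(xy)^{-1}]$, so
\[
h_i=h_i'\in\mathbb C[x^{\pm1},y]\cap\mathbb C[x,y^{\pm1}]=\mathbb C[x,y].
\]
This is Hartogs' principle for the punctured plane $A\setminus B$. Now $h_0=0$ because $z=0$ in $M[x^{-1}]$; the coefficient $h_1=c$ is a constant, the same for all $r\ge2$; and $h_i=0$ for $i\ge2$, because $\mathbb C[x,y]$ has no nonzero elements of negative degree. So $z=ct$, and in the same way $w=c't$, in $R_r[x^{-1}]$ for all $r\geq2$. If $p\in J$, then its homogenization $p^h(x,y,z,w,t)$ vanishes in $R$, so $p^h(x,y,ct,c't,t)$ is divisible by $t^r$ for all $r$ and is zero. Setting $t=1$ gives $J\subset(z-c,w-c')$. By symmetry $J\subset J'=(z-c,w-c')\cap(x-a,y-b)$ for some constants $a,b$. A translation does not change top-degree components, so $\operatorname{in}(J')=I=\operatorname{in}(J)$, and comparing the dimensions of $J\cap U_k\subset J'\cap U_k$ gives $J=J'$.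

The module $X$ embeds in $\mathbb C[x,y]\oplus\mathbb C[z,w]$, so it is $2$-pure. The kernel of $X\to S/(z-c,w-c')=\mathbb C[x,y]$ embeds in $\mathbb C[z,w]$, and every nonzero ideal of $\mathbb C[x,y]$ has associated variety $A$; hence this kernel is $L_B(X)$. It follows that $X/(L_A(X)\oplus L_B(X))=S/(x-a,y-b,z-c,w-c')=\mathbb C$. So the direct sum in Theorem~\ref{thm:split} can be smaller than $X$.
\end{example}

\begin{remark}[Purity is needed]\label{rem:pureX}
With $S,A,B$ as in Example~\ref{ex:planes}, let $X=S/(z,w)\oplus S/(x,y)\oplus S/(y,w,xz-1)$. Then $\mathrm{AV}(X)=A\cup B$ and $\dim(A\cap B)=0=\dim X-2$. A nonzero submodule of the first summand has associated variety $A$, and a nonzero submodule of the third has associated variety the union of the $x$-axis and the $z$-axis; neither set lies in $B$. Projecting to these summands shows that $L_B(X)$ is the second summand, and $\mathrm{AV}(X/L_B(X))$ contains the $z$-axis, which is not in $A$.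
\end{remark}

The difference between the two examples lies in the module $H$ of sections of $M$ over the complement of $B$: it is $\mathbb C[x^{\pm1}]$ for the lines and $\mathbb C[x,y]$ for the planes. To run the argument of Example~\ref{ex:planes} in general we need three things.
\begin{enumerate}
\item[(1)] $H$ must be finitely generated, hence bounded below. This holds when $\dim(A\cap B)\le d-2$ and $M$ itself is pure (Section~\ref{sec:finite}).
\item[(2)] Purity is assumed for $X$, not for $M=\operatorname{gr}X$, so the filtration must be chosen well (Section~\ref{sec:pure}).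
\item[(3)] The ring $\widetilde U/t^r\widetilde U$ is not commutative, so the localizations $R_r[x^{-1}]$ must be constructed (Section~\ref{sec:local}).
\end{enumerate}
In general there are no explicit expansions in powers of $t$; exact sequences relating $r-1$ to $r$ take their place.

\section{Sections away from a set of codimension two}\label{sec:finite}

For a finitely generated $S$-module $M$ let $\dim M=\dim\operatorname{Supp}M$, and let $\operatorname{Ass}M$ be the set of primes $\mathfrak p$ such that $S/\mathfrak p$ embeds in $M$. We call $M$ \emph{$d$-pure} if $\dim S/\mathfrak p=d$ for all $\mathfrak p\in\operatorname{Ass}M$; here $M=0$ is allowed. Submodules of $d$-pure $S$-modules are $d$-pure. A nonzero $d$-pure module has dimension $d$, since the minimal primes of its support are associated. We write $\widetilde M$ for the sheaf on $\operatorname{Spec}S$ defined by $M$, $D(f)$ for the open set where $f\neq0$, and $\Omega_Z=\operatorname{Spec}S\setminus Z$ for $Z$ closed.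

\begin{lemma}\label{lem:finite}
Let $M$ be a finitely generated $d$-pure $S$-module with $\operatorname{Supp}M=A\cup B$, where $A,B$ are closed and $\dim(A\cap B)\le d-2$. Then $H=\Gamma(\Omega_B,\widetilde M)$ is a finitely generated $S$-module killed by a power of $I(A)$.
\end{lemma}

\begin{proof}
We may assume $M\neq0$. The removed set $B$ is large, so we first trade it for the small set $A\cap B$. The open set $\Omega=\Omega_{A\cap B}$ is the union of $\Omega_A$ and $\Omega_B$, and $\widetilde M$ vanishes on $\Omega_A\cap\Omega_B=\Omega_{A\cup B}$. By the sheaf axiom, $\Gamma(\Omega,\widetilde M)=\Gamma(\Omega_A,\widetilde M)\oplus H$. For finite generation it therefore suffices to treat $\Gamma(\Omega,\widetilde M)$.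

The support of $M$ need not be normal, so to use Hartogs' principle we project it to an affine space. Let $\bar S=S/\operatorname{ann}M$, a ring of dimension $d$ with $\operatorname{Spec}\bar S=A\cup B$. By Noether normalization $\bar S$ is finite over a polynomial subring $T=\mathbb C[x_1,\dots,x_d]$. The map $\pi:\operatorname{Spec}\bar S\to\operatorname{Spec}T$ is finite, so it is closed, and images and preimages of closed sets keep their dimension. Thus $Z=\pi(A\cap B)$ and $\pi^{-1}(Z)$ are closed of dimension at most $d-2$. Put $W=\operatorname{Spec}T\setminus Z$. We regard $\widetilde M$ as a sheaf on $\operatorname{Spec}\bar S$; then $\pi^{-1}(W)\subset\Omega$.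

\emph{Restriction from $\Omega$ to $\pi^{-1}(W)$ is injective.} Let $\sigma\ne0$ be a section over $\Omega$ that vanishes on $\pi^{-1}(W)$. Choose $f$ with $D(f)\subset\Omega$ such that $\sigma$ restricts to a nonzero element of $M_f$. The module $S_f\sigma\subset M_f$ is supported in $\pi^{-1}(Z)$, and it has an associated prime $\mathfrak pS_f$, where $\mathfrak p\in\operatorname{Ass}M$ and $f\notin\mathfrak p$. Then $V(\mathfrak p)\cap D(f)\subset\pi^{-1}(Z)$. The left side is a nonempty open subset of $V(\mathfrak p)$ and has dimension $d$ by purity, a contradiction.

\emph{$M$ embeds in a free $T$-module of finite rank.} The zero-divisors on $M$ form the union of the associated primes. If a nonzero element of $T$ lay in the image $\bar{\mathfrak p}\subset\bar S$ of some $\mathfrak p\in\operatorname{Ass}M$, then $S/\mathfrak p$ would be finite over the proper quotient $T/(T\cap\bar{\mathfrak p})$ and would have dimension less than $d$. So $M$ is a finitely generated torsion-free $T$-module. It embeds in a vector space of finite dimension $n$ over the fraction field of $T$, and after clearing the denominators of its generators, in $T^n$.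

\emph{Hartogs' principle: $\Gamma(W,\mathcal O)=T$.} Let $\alpha/\beta$ be a regular function on $W$, with $\alpha,\beta\in T$ coprime. At each point of $W$ it equals some $\alpha'/\beta'$ with $\beta'$ nonzero at that point; from $\alpha\beta'=\alpha'\beta$ we get $\beta\mid\beta'$. So $\beta$ vanishes only on $Z$. A nonconstant polynomial vanishes on a set of dimension $d-1>\dim Z$, hence $\beta$ is constant.

Let $M_T$ denote $M$ as a $T$-module. Then $\pi_*\widetilde M=\widetilde{M_T}$, and we obtain injections of $T$-modules
\[
\Gamma(\Omega,\widetilde M)\subset\Gamma(\pi^{-1}(W),\widetilde M)=\Gamma(W,\widetilde{M_T})\subset\Gamma(W,\mathcal O)^n=T^n .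
\]
So $\Gamma(\Omega,\widetilde M)$ is finitely generated over $T$, hence over $\bar S$ and $S$.

Finally, cover $\Omega_B$ by finitely many sets $D(f_a)$. Each $M_{f_a}$ is a finitely generated $S_{f_a}$-module with support in $(A\cup B)\setminus B\subset A$, so a power of $I(A)$ kills it. A common power kills $H\subset\prod_aM_{f_a}$.
\end{proof}

Purity cannot be omitted. With the planes of Example~\ref{ex:planes}, the module $M=S/I\oplus S/(y,z,w)$ has support $A\cup B$, and its second summand contributes $\mathbb C[x^{\pm1}]$ to $H$.

\section{A good filtration with pure graded module}\label{sec:pure}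

A pure module may have a good filtration whose graded module is not pure. Take $X=U=\mathbb C[x]$, $F_0=\mathbb Cx$, and $F_k=U_{k+1}$ for $k\ge1$: the class of $1$ in $F_1/F_0$ is nonzero and is killed by $x$. The following lemma repairs this.

\begin{lemma}[Gabber]\label{lem:gabber}
A finitely generated $d$-pure $U$-module $X$ has a good filtration such that $\operatorname{gr}X$ is a $d$-pure $S$-module.
\end{lemma}

For a ring $\Lambda$ write $E^i_\Lambda(-)=\operatorname{Ext}^i_\Lambda(-,\Lambda)$. If $\Lambda$ is left and right noetherian, this functor takes finitely generated left modules to finitely generated right modules and vice versa, and for $\Lambda=\widetilde U$ it takes finitely generated graded modules to graded modules. The plan is this. With $j=N-d$, the module $E^j_S(M)$ is automatically pure when $\dim M\le d$. This purity lifts to $E^j_{\widetilde U}$. One application of $E^j$ turns a left module into a right module and reverses arrows, so we apply it twice, and we show that a pure module $X$ embeds in $E^j_U(E^j_U(X))$.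

\begin{lemma}\label{lem:comm}
Let $M$ be a finitely generated $S$-module.
\begin{enumerate}
\item[(i)] $\dim E_S^i(M)\le N-i$ for all $i$.
\item[(ii)] If $\dim M\le d\leq N$ and $j=N-d$, then $E^i_S(M)=0$ for $i<j$, and $E^j_S(M)$ is $d$-pure.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $E^i_S(M)_{\mathfrak p}=E^i_{S_{\mathfrak p}}(M_{\mathfrak p})\ne0$, then $i$ is at most the global dimension of the regular local ring $S_{\mathfrak p}$, which is $\operatorname{ht}\mathfrak p=N-\dim S/\mathfrak p$.

(ii) Let $M\neq0$. The ideal $\operatorname{ann}M$ has height at least $j$ in the Cohen--Macaulay ring $S$, so it contains a regular sequence $f_1,\dots,f_j$. Put $S^{(l)}=S/(f_1,\dots,f_l)$. For $l<j$ the element $f_{l+1}$ is injective on $S^{(l)}$ and kills $\operatorname{Ext}_S(M,-)$. Hence $\operatorname{Hom}_S(M,S^{(l)})=0$, and there are exact sequences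
\[
0\to\operatorname{Ext}^i_S(M,S^{(l)})\to\operatorname{Ext}^i_S(M,S^{(l+1)})\to\operatorname{Ext}^{i+1}_S(M,S^{(l)})\to0 .
\]
Induction on $i$ gives $\operatorname{Ext}^i_S(M,S^{(l)})=0$ for $i+l<j$, and then the sequences with $i+l=j-1$ give $E^j_S(M)\cong\operatorname{Ext}^{j-1}_S(M,S^{(1)})\cong\dots\cong\operatorname{Hom}_S(M,S^{(j)})$. The last module embeds in a finite direct sum of copies of $S^{(j)}$. Since $S^{(j)}$ is Cohen--Macaulay, its associated primes are the minimal primes over $(f_1,\dots,f_j)$, which have height $j$; so $S^{(j)}$ is $d$-pure.
\end{proof}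

\begin{lemma}\label{lem:special}
Let $Q$ be a finitely generated graded left or right $\widetilde U$-module, and write $E^i=E^i_{\widetilde U}(Q)$.
\begin{enumerate}
\item[(i)] $E^i/(t-1)E^i\cong E^i_U(Q/(t-1)Q)$.
\item[(ii)] If $Q$ is $t$-torsion-free, there are exact sequences
\[
E^{i-1}_S(Q/tQ)\to E^i\xrightarrow{\ t\ }E^i\to E^i_S(Q/tQ).
\]
\item[(iii)] If $Q$ is $t$-torsion-free, $\dim Q/tQ\le d\leq N$ and $j=N-d$, then $E^i=0$ for $i<j$, the module $E^j$ is $t$-torsion-free, and $E^j/tE^j$ is a $d$-pure $S$-module.
\item[(iv)] For every finitely generated left or right $U$-module $Y$, $\dim E^i_U(Y)\le N-i$.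
\end{enumerate}
\end{lemma}

\begin{proof}
Let $P_\bullet\to Q$ be a resolution by finitely generated graded free modules, and let $P^\vee$ be the complex $\operatorname{Hom}_{\widetilde U}(P_\bullet,\widetilde U)$, whose cohomology is $E^i$.

(i) By Lemma~\ref{lem:rees}(ii), $P_\bullet/(t-1)P_\bullet$ is a free resolution of $Q/(t-1)Q$ over $U$. Its $U$-dual is $P^\vee/(t-1)P^\vee$, and the exact functor of Lemma~\ref{lem:rees}(ii) commutes with taking cohomology.

(ii) The homology sequence of $0\to P_\bullet\xrightarrow{t}P_\bullet\to P_\bullet/tP_\bullet\to0$, together with the injectivity of $t$ on $Q$, shows that $P_\bullet/tP_\bullet$ is a free resolution of $Q/tQ$ over $S$. Its $S$-dual is $P^\vee/tP^\vee$. Take the cohomology sequence of $0\to P^\vee\xrightarrow{t}P^\vee\to P^\vee/tP^\vee\to0$.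

(iii) For $i<j$ we have $E^i_S(Q/tQ)=0$ by Lemma~\ref{lem:comm}(ii), so $E^i=tE^i$ by (ii) and $E^i=0$ by Lemma~\ref{lem:rees}(i). For $i=j$ the first term in (ii) vanishes, so $t$ is injective on $E^j$, and $E^j/tE^j$ embeds in the $d$-pure module $E^j_S(Q/tQ)$.

(iv) Let $Q$ be the Rees module of a good filtration of $Y$. Let $\bar E$ be the quotient of $E^i$ by the graded submodule of elements killed by a power of $t$; it is $t$-torsion-free. By (i) and Lemma~\ref{lem:rees}(ii), $E^i_U(Y)\cong\bar E/(t-1)\bar E$, and by Lemma~\ref{lem:rees}(iii) this module has a good filtration with graded module $\bar E/t\bar E$. The latter is a quotient of $E^i/tE^i$, which embeds in $E^i_S(Q/tQ)$ by (ii). Apply Lemma~\ref{lem:comm}(i).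
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:gabber}]
Put $j=N-d$ and let $R$ be the Rees module of some good filtration of $X$, so that $\dim R/tR=d$. By Lemma~\ref{lem:special}(iii), $Q=E^j_{\widetilde U}(R)$ is $t$-torsion-free with $\dim Q/tQ\le d$. The same statement applies to $Q$: the left module $R'=E^j_{\widetilde U}(Q)$ is $t$-torsion-free and $R'/tR'$ is $d$-pure. By Lemma~\ref{lem:special}(i), used twice, $R'/(t-1)R'\cong X'':=E^j_U(E^j_U(X))$. So $X''$ has a good filtration with $d$-pure graded module, by Lemma~\ref{lem:rees}(iii). If $X$ embeds in $X''$, then by Lemma~\ref{lem:rees}(v) the induced filtration is good and $\operatorname{gr}X\subset\operatorname{gr}X''$ is $d$-pure.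

It remains to construct the embedding. We work in the bounded derived categories of finitely generated left and of finitely generated right $U$-modules. The ring $U$ is noetherian of finite global dimension, so every object is isomorphic to a bounded complex of finitely generated projective modules. Applying $\operatorname{Hom}_U(-,U)$ to such complexes defines contravariant functors $\mathbb D=\mathrm{RHom}_U(-,U)$ in both directions. They take distinguished triangles to distinguished triangles; $H^i(\mathbb DY)=E^i_U(Y)$ for a module $Y$; and $\mathbb D\mathbb D\cong\mathrm{id}$, because a finitely generated projective module is its own double dual.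

Write $E^i_U=E^i_U(X)$ and let $\mathcal T_i=\tau^{\ge i}\mathbb DX$ be the truncation whose cohomology is $E_U^n$ in degrees $n\ge i$ and zero in lower degrees. Apply $\mathbb D$ to the triangle $E^i_U[-i]\to\mathcal T_i\to\mathcal T_{i+1}\to$ and take $H^0$. Since $H^0(\mathbb D(E^i_U[-i]))=H^i(\mathbb DE^i_U)$, we get an exact sequence
\begin{equation}\label{eq:trunc}
H^0(\mathbb D\mathcal T_{i+1})\to H^0(\mathbb D\mathcal T_i)\to E^i_U(E^i_U).
\end{equation}
The last term has dimension at most $N-i$ by Lemma~\ref{lem:special}(iv), and $\mathcal T_i=0$ for $i\gg0$. Descending induction on $i$, with \eqref{eq:additive}, gives $\dim H^0(\mathbb D\mathcal T_i)\le N-i$ for all $i$. By parts (iii) and (i) of Lemma~\ref{lem:special} applied to $R$, we have $E^i_U=0$ for $i<j$, so $\mathcal T_j\cong\mathbb DX$ and $H^0(\mathbb D\mathcal T_j)\cong X$. Thus \eqref{eq:trunc} for $i=j$ is an exact sequence $H^0(\mathbb D\mathcal T_{j+1})\to X\to X''$. The kernel of $X\to X''$ has dimension at most $N-j-1=d-1$, so it is zero because $X$ is $d$-pure.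
\end{proof}

\section{Localization modulo a power of $t$}\label{sec:local}

The powers of an element of $\widetilde U$ cannot in general be used as denominators. They can in $\Lambda_r=\widetilde U/t^r\widetilde U$, because there iterated commutators vanish.

Recall Ore's construction. A multiplicatively closed subset $\Sigma\ni1$ of a ring $\Lambda$ is a \emph{left denominator set} if (a) for all $u\in\Lambda$ and $s\in\Sigma$ there are $u'\in\Lambda$ and $s'\in\Sigma$ with $s'u=u's$, and (b) whenever $us=0$ with $u\in\Lambda$, $s\in\Sigma$, there is $s'\in\Sigma$ with $s'u=0$. Then there is a ring homomorphism $\Lambda\to\Sigma^{-1}\Lambda$ that is universal among homomorphisms making the elements of $\Sigma$ invertible. For a left module $Q$, every element of $\Sigma^{-1}\Lambda\otimes_\Lambda Q$ has the form $s^{-1}x$ with $s\in\Sigma$, $x\in Q$; it is zero if and only if $s'x=0$ for some $s'\in\Sigma$; and the functor $Q\mapsto\Sigma^{-1}\Lambda\otimes_\Lambda Q$ is exact.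

Let $g\in\widetilde U$ be homogeneous of degree $e$ and let $\operatorname{ad}(g)u=gu-ug$. Since $\widetilde U/t\widetilde U$ is commutative and $t$ is central, $\operatorname{ad}(g)$ maps $t^k\widetilde U$ into $t^{k+1}\widetilde U$, so $\operatorname{ad}(g)^r=0$ on $\Lambda_r$. Left multiplication by $g$ is the sum of two commuting operators, $\operatorname{ad}(g)$ and right multiplication by $g$. The binomial theorem gives, in $\Lambda_r$,
\begin{equation}\label{eq:ore}
g^{m+r-1}u=u'g^m,\qquad u'=\sum_{i<r}\binom{m+r-1}{i}\operatorname{ad}(g)^i(u)\,g^{r-1-i}.
\end{equation}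
This is (a) for $\Sigma=\{g^m\}_{m\geq0}$. If $ug^m=0$, then $\operatorname{ad}(g)^i(u)g^m=\operatorname{ad}(g)^i(ug^m)=0$ for all $i$, so $u'g^m=0$ and $g^{m+r-1}u=0$, which is (b). Let $\Lambda_r[g^{-1}]$ be the resulting ring.

Let $\mathcal A$ be the category of graded left $\widetilde U$-modules killed by some power of $t$. For $Q$ in $\mathcal A$ with $t^rQ=0$ put $Q[g^{-1}]=\Lambda_r[g^{-1}]\otimes_{\Lambda_r}Q$. We record four properties.
\begin{itemize}
\item \emph{Independence of $r$.} For $r'\geq r$ the universal property gives a ring map $\Lambda_{r'}[g^{-1}]\to\Lambda_r[g^{-1}]$, hence a map $g^{-m}x\mapsto g^{-m}x$ between the two versions of $Q[g^{-1}]$. It is bijective by the description of the elements.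
\item \emph{Grading.} Give $g^{-m}x$ the degree $\deg x-me$ for $x$ homogeneous. If $\sum_kg^{-m}x_k=0$ with the $x_k$ of distinct degrees, then $\sum_kg^{m'}x_k=0$ for some $m'$, so each $g^{m'}x_k$ is zero; thus we obtain a grading. For $u$ homogeneous, \eqref{eq:ore} gives $u\cdot g^{-m}x=g^{-(m+r-1)}u'x$ with $\deg u'=\deg u+(r-1)e$, so the action respects degrees.
\item \emph{Exactness.} $Q\mapsto Q[g^{-1}]$ is an exact functor $\mathcal A\to\mathcal A$, compatible with shifts.
\item \emph{Commutative case.} If $tQ=0$, take $r=1$: then $Q[g^{-1}]$ is the usual localization of the $S$-module $Q$ at the image of $g$.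
\end{itemize}

To compare two charts we need maps to their overlap. Let $g,g'\in\widetilde U$ be homogeneous. In $\Lambda_r[(gg')^{-1}]$ the element $gg'$ is a unit, and $t$ is central and nilpotent. Writing $g'g=gg'+tv$ with $v\in\widetilde U$, we see that $g'g=gg'\big(1+t(gg')^{-1}v\big)$ is also a unit. Hence $g$ has the right inverse $g'(gg')^{-1}$ and the left inverse $(g'g)^{-1}g'$, and $g'$ has the left inverse $(gg')^{-1}g$ and the right inverse $g(g'g)^{-1}$; both are units. The universal property yields natural maps
\[
Q[g^{-1}]\to Q[(gg')^{-1}]\leftarrow Q[g'^{-1}],\qquad g^{-m}x\mapsto g^{-m}x,\quad g'^{-m}x\mapsto g'^{-m}x,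
\]
compatible with the maps from $Q$. They preserve degrees, since $g$ and $g'$ act on the middle term as bijective homogeneous operators.

\begin{proposition}\label{prop:cech}
Let $B\subset\mathfrak g^*$ be a closed cone. There are a left exact functor $\mathcal C:\mathcal A\to\mathcal A$, compatible with shifts, and a natural map $Q\to\mathcal C(Q)$, such that $\mathcal C$ sends multiplication by $t$ on $Q$ to multiplication by $t$ on $\mathcal C(Q)$, and such that for $tQ=0$ the map $Q\to\mathcal C(Q)$ is the restriction $Q\to\Gamma(\Omega_B,\widetilde Q)$.
\end{proposition}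

\begin{proof}
Since $B$ is a cone, $I(B)$ is generated by homogeneous elements $f_1,\dots,f_s$; this is where we use that $B$ is a cone. Choose homogeneous lifts $g_a\in\widetilde U$ and set
\[
\mathcal C(Q)=\ker\Big(\prod_aQ[g_a^{-1}]\to\prod_{a<b}Q[(g_ag_b)^{-1}]\Big),
\]
where $(\xi_a)_a$ is sent to the family of differences of the images of $\xi_a$ and $\xi_b$. Source and target are exact functors of $Q$, so the kernel is left exact by the snake lemma. The diagonal map $Q\to\prod_aQ[g_a^{-1}]$ lands in $\mathcal C(Q)$. The statement on $t$ holds in each localization, where $g^{-m}(tx)=t\,g^{-m}x$. If $tQ=0$, the definition of $\mathcal C(Q)$ is the sheaf axiom for the cover $\Omega_B=\bigcup_aD(f_a)$, with $D(f_a)\cap D(f_b)=D(f_af_b)$.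
\end{proof}

\section{Proof of the splitting theorem}\label{sec:proof}

Let $X,A,B,d$ be as in Theorem~\ref{thm:split}. Choose a good filtration $F$ as in Lemma~\ref{lem:gabber}, let $R$ be its Rees module, and let $M=R/tR=\operatorname{gr}X$. Then $M$ is $d$-pure with support $A\cup B$. Let $\mathcal C$ be the functor of Proposition~\ref{prop:cech} for the cone $B$, and put
\[
R_r=R/t^rR,\qquad Y^{(r)}=\mathcal C(R_r)\quad(r\ge0),\qquad H=Y^{(1)}=\Gamma(\Omega_B,\widetilde M).
\]
By Lemma~\ref{lem:finite}, $H$ is a finitely generated $S$-module supported in $A$. It is graded, so it is generated by finitely many homogeneous elements, and there is $k_0$ with $H_k=0$ for $k<k_0$.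

\medskip
\noindent\emph{Step 1: the tower.} For $r\ge1$ let $p_r:R_r\to R_{r-1}$ be the projection and let $\tau_r:R_{r-1}(-1)\to R_r$ be the map induced by multiplication by $t$ on $R$. Since $R$ is $t$-torsion-free, $tx\in t^rR$ implies $x\in t^{r-1}R$, so $0\to R_{r-1}(-1)\xrightarrow{\tau_r}R_r\to M\to0$ is exact, the last map being $p_2\cdots p_r$. Moreover $\tau_rp_r$ is multiplication by $t$ on $R_r$, and $p_r\tau_r=\tau_{r-1}p_{r-1}$ for $r\ge2$, both sides being multiplication by $t$ on $R_{r-1}$. Apply $\mathcal C$ and keep the names of the maps. These relations persist, and we get exact sequences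
\begin{equation}\label{eq:tower}
0\to Y^{(r-1)}(-1)\xrightarrow{\ \tau_r\ }Y^{(r)}\xrightarrow{\ p_2\cdots p_r\ }H .
\end{equation}
By induction on $r$, starting from $Y^{(0)}=0$, we find that $Y^{(r)}_k=0$ for all $k<k_0$. The bound does not depend on $r$; this is the general form of the vanishing of the coefficients $h_i$, $i\ge2$, in Example~\ref{ex:planes}.

\medskip
\noindent\emph{Step 2: the limit.} We take the inverse limit in each degree separately, in order to keep a grading. Let $Y_k$ be the space of families $y=(y_r)_{r\ge0}$ with $y_r\in Y^{(r)}_k$ and $p_ry_r=y_{r-1}$, and let $Y=\bigoplus_kY_k$. Homogeneous elements of $\widetilde U$ act componentwise, so $Y$ is a graded $\widetilde U$-module, and $Y_k=0$ for $k<k_0$. We claim that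
\begin{equation}\label{eq:limit}
0\to Y(-1)\xrightarrow{\ t\ }Y\xrightarrow{\ y\mapsto y_1\ }H
\end{equation}
is exact. For $z\in Y_{k-1}$ we have $(tz)_r=\tau_rp_rz_r=\tau_rz_{r-1}$ for $r\ge1$. If $tz=0$, then all $z_{r-1}$ vanish because the $\tau_r$ are injective. Also $(tz)_1=\tau_1z_0=0$. Conversely, let $y\in Y_k$ with $y_1=0$. By \eqref{eq:tower}, $y_r=\tau_rz_{r-1}$ for some $z_{r-1}\in Y^{(r-1)}_{k-1}$. For $r\ge2$,
\[
\tau_{r-1}p_{r-1}z_{r-1}=p_r\tau_rz_{r-1}=p_ry_r=y_{r-1}=\tau_{r-1}z_{r-2},
\]
so $p_{r-1}z_{r-1}=z_{r-2}$. Thus $z=(z_r)$ lies in $Y_{k-1}$, and $tz=y$.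

By \eqref{eq:limit}, $Y$ is $t$-torsion-free and $Y/tY$ embeds in $H$. So $Y/tY$ is a finitely generated graded $S$-module supported in $A$. Since $Y$ is bounded below, it is finitely generated by Lemma~\ref{lem:rees}(i). By Lemma~\ref{lem:rees}(iii), $X'=Y/(t-1)Y$ has a good filtration with $\operatorname{gr}X'=Y/tY$; hence $X'$ is a finitely generated $U$-module, and $\mathrm{AV}(X')\subset A$.

\medskip
\noindent\emph{Step 3: the map $X\to X'$ and its kernel.} The maps $R\to R_r\to Y^{(r)}$ are compatible with the $p_r$, so they define a graded $\widetilde U$-linear map $\varphi:R\to Y$. Setting $t=1$ gives a $U$-linear map $\psi:X\to X'$. Let $L=\ker\psi$, filtered by the subspaces $L\cap F_k$, so that $\operatorname{gr}L\subset M$ by Lemma~\ref{lem:rees}(v). Let $x\in L\cap F_k$. The element $\varphi(xt^k)\in Y_k$ has class $\psi(x)=0$ in $X'$, so it is zero by Lemma~\ref{lem:rees}(iii). Its component in $H$ is the image of the class of $x$ under the restriction map $\rho:M\to\Gamma(\Omega_B,\widetilde M)$. Hence $\operatorname{gr}L\subset\ker\rho$. An element of $\ker\rho$ vanishes in $M_{\mathfrak p}$ for every $\mathfrak p\in\Omega_B$,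 so $\ker\rho$ is supported in $B$. Therefore $\mathrm{AV}(L)\subset B$, that is, $L\subset L_B(X)$.

\medskip
\noindent\emph{Step 4: conclusion.} The module $X/L$ embeds in $X'$, and $X/L_B(X)$ is a quotient of $X/L$. By \eqref{eq:additive}, $\mathrm{AV}(X/L_B(X))\subset\mathrm{AV}(X')\subset A$. The hypotheses are symmetric in $A$ and $B$, so $\mathrm{AV}(X/L_A(X))\subset B$. The module $X/(L_A(X)+L_B(X))$ is a quotient of both $X/L_A(X)$ and $X/L_B(X)$, so its associated variety lies in $A\cap B$. Finally, $L_A(X)\cap L_B(X)$ is a submodule of both $L_A(X)$ and $L_B(X)$, so its associated variety lies in $A\cap B$ and has dimension less than $d$. Since $X$ is $d$-pure, $L_A(X)\cap L_B(X)=0$. This proves Theorem~\ref{thm:split}, and with Section~\ref{sec:deduce} also Theorem~\ref{thm:main}. \qed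

\begin{thebibliography}{9}

\bibitem{NTW}
Kyo Nishiyama, Peter Trapa and Akihito Wachi, \emph{Codimension one connectedness of the graph of associated varieties}, arXiv:1403.7982 (2014).

\end{thebibliography}
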